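# LVMB manifolds that are not homeomorphic to any LVM manifold

Throughout, $H^*(X)$ means the graded ring $H^*(X;\mathbb F_2)$, $[q]=\{1,\dots,q\}$, and $\mathbb D\subset\mathbb C$ is the closed unit disc. A superscript $c$ denotes the complement in the index set at hand. We identify $\mathbb C^m$ with $\mathbb R^{2m}$; "affine" means real affine.

## 1. Good systems, LVMB manifolds and LVM manifolds

Let $m\ge 1$ and $n>2m$ be integers, let $\epsilon$ be a nonempty set of subsets of $\{1,\dots,n\}$, each of cardinality $2m+1$, and let $\Lambda=(\Lambda_1,\dots,\Lambda_n)\in(\mathbb C^m)^n$. For $P\subset\{1,\dots,n\}$ write $\Lambda_P=(\Lambda_p)_{p\in P}$ and $\mathrm{Conv}(\Lambda_P)$ for the convex hull of these points.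

**Definition 1 (good system, Bosio).** The pair $(\epsilon,\Lambda)$ is a good system if

1. (i) for every $P\in\epsilon$ the points $\Lambda_p$, $p\in P$, are affinely independent over $\mathbb R$, and their real affine hull is $\mathbb R^{2m}$;
2. (ii) (imbrication) for all $P,Q\in\epsilon$ the interiors of $\mathrm{Conv}(\Lambda_P)$ and $\mathrm{Conv}(\Lambda_Q)$ intersect;
3. (iii) (exchange) for every $P\in\epsilon$ and every $k\in\{1,\dots,n\}$ there is $p\in P$ with $(P\setminus\{p\})\cup\{k\}\in\epsilon$.

**Example 1.** Take $m=1$, $n=4$, $\Lambda=(-1,1,i,2i)$ and $\epsilon=\{\{1,2,3\},\{1,2,4\}\}$. The two triangles are nondegenerate and nested, which gives (i) and (ii). For (iii), the two sets are exchanged by trading $3$ for $4$. If we keep only $\{1,2,3\}$, exchange fails for $k=4$. If we replace $\Lambda_4$ by $-i$, the two triangles lie on opposite sides of the real axis and imbrication fails.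

**Definition 2 (LVMB manifold).** Let
$$S=\{z\in\mathbb C^n:\ \{k:z_k\ne0\}\supseteq P\text{ for some }P\in\epsilon\},$$
and let $\mathbb P(S)\subset\mathbb{CP}^{n-1}$ be its image. The group $\mathbb C^m$ acts on $\mathbb P(S)$ by
$$T\cdot[z_1:\dots:z_n]=[z_1e^{\langle\Lambda_1,T\rangle}:\dots:z_ne^{\langle\Lambda_n,T\rangle}],\qquad \langle\Lambda_k,T\rangle=\sum_{i=1}^m\Lambda_k^iT_i .$$
For a good system this action is free and proper, and the quotient $N^\epsilon_\Lambda=\mathbb P(S)/\mathbb C^m$ is a compact complex manifold. It is called an LVMB manifold with good system $(\epsilon,\Lambda)$. Its complex dimension is $n-1-m$.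

**Example 2.** Let $m=1$, $n=3$, $\Lambda=(0,1,i)$, $\epsilon=\{\{1,2,3\}\}$. Then $S=(\mathbb C^*)^3$, and $\mathbb P(S)=(\mathbb C^*)^2$ with coordinates $z_2/z_1,z_3/z_1$, on which $T$ multiplies by $(e^T,e^{iT})$. Taking logarithms, the quotient is $\mathbb C^2$ modulo $2\pi i\mathbb Z^2$ and modulo the line $\mathbb C(1,i)$. The map $(a,b)\mapsto b-ia$ identifies $\mathbb C^2/\mathbb C(1,i)$ with $\mathbb C$ and sends $2\pi i\mathbb Z^2$ onto $2\pi\mathbb Z+2\pi i\mathbb Z$. So $N$ is the elliptic curve $\mathbb C/(2\pi\mathbb Z+2\pi i\mathbb Z)$.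

Translating all $\Lambda_k$ by a common vector $-a$ multiplies all homogeneous coordinates by the same number $e^{-\langle a,T\rangle}$, so the action on $\mathbb P(S)$ and the quotient do not change.

**Definition 3 (LVM manifold, López de Medrano–Verjovsky–Meersseman).** This is the special case where $\Lambda$ satisfies the Siegel condition, $0\in\mathrm{Conv}(\Lambda_1,\dots,\Lambda_n)$, and the weak hyperbolicity condition, that $0$ lies in the convex hull of no $2m$ of the $\Lambda_k$, and where
$$\epsilon=\{P\subset\{1,\dots,n\}:|P|=2m+1,\ 0\in\mathrm{Conv}(\Lambda_P)\}.$$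
A good system $(\epsilon,\Lambda)$ is the good system of an LVM manifold if there is $a\in\mathbb C^m$ such that $(\epsilon,(\Lambda_k-a)_k)$ is of this form.

**Example 3.** The system of Example 1 is not of this form as it stands, since $0\in[-1,1]$. Translate by $a=i/2$. This point is interior to both triangles of $\epsilon$. The other two triangles have vertices $\mp1,i,2i$ and meet the line $\mathrm{Re}=0$ only in $[i,2i]$, so they do not contain $a$. The segments $[\Lambda_k,\Lambda_l]$ meet that line at $0$, at $i$, at $2i$, or in $[i,2i]$, so none contains $a$. Hence $(\epsilon,\Lambda)$ is the good system of an LVM manifold.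

We check that Definition 3 really is a special case.

**Lemma 1.** If $\Lambda$ satisfies the Siegel and weak hyperbolicity conditions, then the $\epsilon$ of Definition 3 is nonempty, $(\epsilon,\Lambda)$ is a good system, and $0$ is interior to $\mathrm{Conv}(\Lambda_P)$ for each $P\in\epsilon$.

*Proof.* By Carathéodory's theorem $0$ is in the convex hull of at most $2m+1$ of the points. Adding indices if necessary (there are $n\ge 2m+1$ of them), we get an element of $\epsilon$.

Let $P\in\epsilon$. If $\Lambda_P$ were affinely dependent, its affine hull would have dimension less than $2m$, and Carathéodory's theorem in that hull would put $0$ in the convex hull of at most $2m$ of the points, against weak hyperbolicity. So $\Lambda_P$ is affinely independent, and all barycentric coordinates of $0$ are positive, again by weak hyperbolicity. Thus $0$ is interior to the simplex. This gives (i), and (ii) because all interiors contain $0$.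

For (iii), take $p=k$ if $k\in P$. If $k\notin P$, write $\sum_{p\in P}\lambda_p\Lambda_p=0$ with all $\lambda_p>0$. The $\Lambda_p$ span $\mathbb R^{2m}$ linearly, since $0$ is interior to their hull, so $-\Lambda_k=\sum_P a_p\Lambda_p$ for some real $a_p$. Subtract $\min_p(a_p/\lambda_p)$ times the relation: the coefficients become nonnegative and one of them, say that of $p$, becomes $0$. So $0$ is a nontrivial nonnegative combination of $\Lambda_k$ and the $\Lambda_i$, $i\in P\setminus\{p\}$. After scaling, $0\in\mathrm{Conv}(\Lambda_{(P\setminus p)\cup k})$. $\square$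

## 2. Simplicial complexes with ghosts, the spaces $Z_K$, and Bier spheres

**Definition 4 (complexes, ghosts, $K_\epsilon$).** A complex on a finite set $V$ is a set $K$ of subsets of $V$, the faces, that contains $\emptyset$ and is closed under passing to subsets. An element $k\in V$ with $\{k\}\notin K$ is a ghost. A facet is a maximal face. For $\epsilon$ as above put
$$K_\epsilon=\{\sigma:\sigma\cap P=\emptyset\text{ for some }P\in\epsilon\},\qquad d=n-2m-1\ge0 .$$
Its facets are the complements $P^c$, $P\in\epsilon$, all of size $d$.

The condition $\{k:z_k\ne0\}\supseteq P$ says that the zero set of $z$ is disjoint from $P$, so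
$$S=\{z\in\mathbb C^n:\{k:z_k=0\}\in K_\epsilon\}. \tag{1}$$

**Example 4.** In Example 1, $d=1$ and $K_\epsilon=\{\emptyset,\{3\},\{4\}\}$, with ghosts $1,2$. Hence $S=\mathbb C^*\times\mathbb C^*\times(\mathbb C^2\setminus0)$.

**Definition 5 (the space $Z_K$).** For a complex $K$ on $V$,
$$Z_K=\{z\in\mathbb C^V:|z_k|\le1\ \forall k,\ \{k:|z_k|<1\}\in K\}=\bigcup_{\sigma\in K}\mathbb D^\sigma\times(S^1)^{V\setminus\sigma}.$$
The second description shows that $Z_K$ is compact.

**Example 5.** A ghost contributes a factor $S^1$. If $K=\{\emptyset,\{1\},\{2\}\}$, then $Z_K=\{\max(|z_1|,|z_2|)=1\}=\partial(\mathbb D\times\mathbb D)\cong S^3$. More generally let $\partial\Delta^j$ be the complex of proper subsets of $\{0,\dots,j\}$. Then $Z_{\partial\Delta^j}$ is the boundary of a polydisc in $\mathbb C^{j+1}$, so it is $S^{2j+1}$. If $K_1*K_2=\{\sigma_1\sqcup\sigma_2:\sigma_i\in K_i\}$ is the join on the disjoint union of the vertex sets, then $Z_{K_1*K_2}=Z_{K_1}\times Z_{K_2}$ directly from the definition.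

**Definition 6 (Bier sphere).** Let $K$ be a complex on $[q]$ with $[q]\notin K$, and let $[q]'=\{1',\dots,q'\}$ be a disjoint copy of $[q]$. For $\tau\subset[q]$ put $\tau'=\{i':i\in\tau\}$. Then
$$\mathrm{Bier}(K)=\{\sigma\cup\tau':\ \sigma\in K,\ [q]\setminus\tau\notin K,\ \sigma\cap\tau=\emptyset\}\quad\text{on }[q]\sqcup[q]'.$$

This is a complex: $\emptyset$ belongs to it because $\emptyset\in K$ and $[q]\notin K$, and shrinking $\tau$ enlarges $[q]\setminus\tau$, which stays outside $K$. Put $\rho=[q]\setminus\tau$. Faces correspond to pairs $\sigma\subset\rho$ with $\sigma\in K$, $\rho\notin K$, so $\sigma\subsetneq\rho$, and the size of the face is $q-|\rho|+|\sigma|\le q-1$. Adding the elements of $\rho\setminus\sigma$ to $\sigma$ one at a time, we leave $K$ at some moment: there are $\sigma\subset\sigma_1\subset\sigma_1\cup\{j\}\subset\rho$ with $\sigma_1\in K$, $j\notin\sigma_1$, $\sigma_1\cup\{j\}\notin K$. So every face lies in the face of size $q-1$ given by the pair $(\sigma_1,\sigma_1\cup\{j\})$, and the facets are exactly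
$$\sigma\cup([q]\setminus(\sigma\cup\{j\}))',\qquad \sigma\in K,\ j\notin\sigma,\ \sigma\cup\{j\}\notin K. \tag{2}$$
Always $\{i,i'\}\notin\mathrm{Bier}(K)$, because $\sigma\cap\tau=\emptyset$.

**Example 6.** Let $q=3$.

- For $K=\{\emptyset\}$ the facets are the pairs in $[3]'$: a triangle, with ghosts $1,2,3$.
- For $K=\{\emptyset,\{1\}\}$, rule (2) gives $1'3',\,1'2',\,13',\,12'$: a square.
- For $K=\{\emptyset,\{1\},\{2\}\}$ it gives $1'2',\,12',\,13',\,23',\,21'$: a pentagon.
- For $K=\{\emptyset,\{1\},\{2\},\{3\}\}$ it gives the hexagon $1,2',3,1',2,3'$.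

We also use the following textbook facts.

- Two convex sets with nonempty disjoint interiors in $\mathbb R^N$ are separated: some nonconstant affine $f$ is $\ge0$ on one and $\le0$ on the other.
- If $X$ is a closed manifold of real dimension $N$, then $H^N(X)\ne0$ and $H^i(X)=0$ for $i>N$. So the graded ring determines the dimension.
- By Künneth, in $H^*((S^3)^A)$ the product of the pullbacks of the generators of the factors is the nonzero class of top degree $3|A|$. If a point is removed from $(S^3)^A$, $A\ne\emptyset$, cohomology in degree $3|A|$ vanishes.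
- Milnor (*On the Betti numbers of real varieties*, Proc. AMS 15 (1964), Theorem 2): a real algebraic set in $\mathbb R^M$ given by equations of degree $\le k$ has total Betti number at most $k(2k-1)^{M-1}$.
- Steinitz's theorem, in the form: a simplicial $2$-sphere is the boundary complex of a simplicial $3$-polytope. Mani (*Spheres with few vertices*, J. Combin. Theory Ser. A 13 (1972)): every simplicial $(d-1)$-sphere with at most $d+3$ vertices is polytopal, i.e. the boundary complex of a simplicial polytope.

## 3. Good systems against homeomorphism types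

Bosio: there exist LVMB manifolds whose good system is not that of an LVM manifold. Cupit-Foutou and Zaffran: some of these are not biholomorphic to any LVM manifold. The following question comes from Bastien Faucard, "p-lck with potential structure on LVMB manifolds", arXiv:2510.16181 (2025).

**Problem.** Is there an LVMB manifold whose good system is not that of an LVM manifold, and which is not homeomorphic to any LVM manifold (for any choice of $m',n',\Lambda'$)?

The answer is yes. In complex dimension $34$, with $m=12$, $n=47$ and one explicit $\Lambda$, there is an LVMB manifold whose graded ring $H^*(\,\cdot\,;\mathbb F_2)$ is not isomorphic to that of any LVM manifold. It is therefore not homotopy equivalent, and in particular not homeomorphic, to any LVM manifold, and its good system is then not that of an LVM manifold. Put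
$$a(D)=D+(3D+3)(2D+1)^2 .$$

**Theorem 1.** Let $r\ge11$, $q=2r+1$, $m=r+1$, $n=2q+1$, with index set $\{0\}\sqcup\{1,\dots,q\}\sqcup\{1',\dots,q'\}$. In $\mathbb R^{q+1}\cong\mathbb C^m$ let $\Lambda_0=0$, $\Lambda_i=(\mathbf e_i,1)$, $\Lambda_{i'}=(\mathbf e_i,0)$, where $\mathbf e_i$ is the standard basis of $\mathbb R^q$. For a set $F$ of $r$-subsets of $[q]$ let $K_F=\{\sigma\subset[q]:|\sigma|<r\}\cup F$ and
$$\epsilon_F=\big\{\{0\}\cup\{i:i\notin\sigma\}\cup\{i':i\in\sigma\cup\{j\}\}\ :\ \sigma\in K_F,\ j\notin\sigma,\ \sigma\cup\{j\}\notin K_F\big\}.$$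
Each $(\epsilon_F,\Lambda)$ is a good system. Among the $2^{\binom{2r+1}r}$ sets $F$, at most
$$2^{(2r+1)(4r+3)^3/4+a(3r+1)}<2^{\binom{2r+1}r}$$
give a manifold whose graded ring $H^*(\,\cdot\,;\mathbb F_2)$ is isomorphic to that of some LVM manifold. So the answer to the Problem is yes.

**Theorem 2.**
(a) In every complex dimension $D\ge34$ there is an LVMB manifold whose graded ring $H^*(\,\cdot\,;\mathbb F_2)$ is not isomorphic to that of any LVM manifold. For $D\ge40$ it can be chosen $2$-connected.
(b) There are at most $2^{a(D)}=2^{O(D^3)}$ homeomorphism types of LVM manifolds of complex dimension $D$. The number of homeomorphism (or homotopy, or $\mathbb F_2$-cohomology ring) types of LVMB manifolds of dimension $D$ is $2^{2^{\Theta(D)}}$.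
(c) (Partial converse.) If $K_\epsilon$, on its non-ghost vertices, is the boundary complex of a simplicial polytope, then $N^\epsilon_\Lambda$ is homeomorphic to an LVM manifold with the same $\epsilon$. Hence LVMB manifolds with $m=1$, or $n-2m-1\le3$, or complex dimension $\le5$, are all homeomorphic to LVM manifolds.

## 4. The cases $n=2m+1$ and $n=2m+2$ by hand

If $n=2m+1$, then $\epsilon$ has the single element $V=\{1,\dots,n\}$, and $\Lambda_V$ is a simplex. Any interior point $a$ has all barycentric coordinates positive, so it lies in no hull of $2m$ vertices. Translating by $a$ gives LVM form.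

Let $n=2m+2$. Then $\epsilon=\{V\setminus k:k\in A\}$ for some nonempty $A\subset V$. Exchange applied to $V\setminus k$ and $k\in A$ gives $V\setminus p\in\epsilon$ with $p\ne k$, so $|A|\ge2$. There is, up to scale, one affine relation $\sum c_k\Lambda_k=0$, $\sum c_k=0$, since $2m+2$ points affinely span $\mathbb R^{2m}$. Let $k\neq l$ be in $A$, and let $x$ be interior to both simplices. Then $x=\sum\alpha_i\Lambda_i=\sum\beta_i\Lambda_i$ with coefficient sums $1$, where $\alpha_k=0$, $\beta_l=0$ and all other coefficients are positive. Hence $\alpha-\beta=tc$ for some $t$, with $tc_k=-\beta_k<0$ and $tc_l=\alpha_l>0$. So $c_k$ and $c_l$ have opposite signs for any two elements of $A$, which forces $|A|=2$.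

Now choose $a$ in the open set where the two simplex interiors meet, outside the hulls of $2m$ of the points. This is possible because each such hull lies in a hyperplane. Then $(\Lambda_k-a)_k$ satisfies the Siegel and weak hyperbolicity conditions. Its LVM system $\epsilon_a$ is good by Lemma 1 and contains $\epsilon$. Both have exactly two elements by what we just proved, so $\epsilon_a=\epsilon$. Every good system with $n\le2m+2$ is the good system of an LVM manifold.

In this argument the vector $c$ did all the work: imbrication and exchange together said that the real line is split into two half-lines, one spanned by $c_k$ and one by $c_l$. The next section does the same in every dimension.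

## 5. Good systems are complete simplicial fans

Assume that the $\Lambda_k$ affinely span $\mathbb C^m$ over $\mathbb R$, which is automatic under (i). Put
$$\mathfrak g=\{(f(\Lambda_k))_k:f:\mathbb C^m\to\mathbb R\text{ affine}\}\subset\mathbb R^n,\qquad W=\mathbb R^n/\mathfrak g,\qquad v_k=\text{image of the }k\text{th basis vector}.$$
The map $f\mapsto(f(\Lambda_k))_k$ is injective, so $\dim\mathfrak g=2m+1$ and $\dim W=d$. By construction
$$\sum y_kv_k=0\iff y\in\mathfrak g. \tag{3}$$
For $y\in\mathbb R^n$ let $y^\pm\ge0$ be its positive and negative parts, $y=y^+-y^-$. Consider the unique representation property: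

**(UR)** Every $w\in W$ can be written uniquely as $w=\sum y_kv_k$ with $y\ge0$ and $\operatorname{supp}y\in K_\epsilon$.

**Example 7.** In Example 1, $\mathfrak g$ consists of the vectors $(\alpha-\beta,\alpha+\beta,\alpha+\gamma,\alpha+2\gamma)$, and its annihilator is spanned by $(\tfrac12,\tfrac12,-2,1)$. So $W=\mathbb R$ with $v=(\tfrac12,\tfrac12,-2,1)$. Since $K_\epsilon=\{\emptyset,\{3\},\{4\}\}$ and $v_3<0<v_4$, (UR) holds. With $\Lambda_4=-i$ instead one finds $v=(1,1,-1,-1)$, so $v_3,v_4$ have the same sign and (UR) fails, as imbrication did.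

**Lemma 2.** $(\epsilon,\Lambda)$ is a good system if and only if (UR) holds.

*Proof that (UR) implies good.*

**Step 1: the $v_k$, $k\in\sigma$, form a basis of $W$ for each facet $\sigma$.** We need this to have coordinates on cones. If $\sum_\sigma a_kv_k=0$, then $\sum a_k^+v_k=\sum a_k^-v_k$ with both supports in $\sigma$. By (UR) $a^+=a^-$, so $a=0$. Since $|\sigma|=d=\dim W$, we have a basis.

**Step 2: condition (i).** We show $\Lambda_P$ affinely spans. If not, some affine $f\ne0$ vanishes on $\Lambda_P$, and (3) gives the relation $\sum_{k\in P^c}f(\Lambda_k)v_k=0$, nontrivial by injectivity of $f\mapsto(f(\Lambda_k))$. This contradicts Step 1 for the facet $P^c$. Since $|P|=2m+1$, the points are also affinely independent.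

**Step 3: condition (ii).** By Step 2 the interiors are nonempty. If those for $P,Q$ were disjoint, there would be a nonconstant affine $f$ with $f\ge0$ on $\Lambda_P$ and $f\le0$ on $\Lambda_Q$. Put $y_k=f(\Lambda_k)$. Then $\sum y_k^+v_k=\sum y_k^-v_k$, with $\operatorname{supp}y^+\subset Q^c$ and $\operatorname{supp}y^-\subset P^c$. By (UR) $y^+=y^-$, so $y=0$ and $f=0$, a contradiction.

**Step 4: condition (iii).** We cross the wall of the cone opposite to $k$. If $k\in P$ take $p=k$. Otherwise $k\in\sigma=P^c$. For $t>0$ let $w_t=\sum_{i\in\sigma\setminus k}v_i-tv_k$. There are finitely many facets, so for some sequence $t\to0$ the representations of $w_t$ are all supported in one fixed facet $\tau$. The coordinates of $w_t$ in the basis $v_\tau$ converge to those of $w_0$, which are therefore nonnegative. So $w_0=\sum_{\sigma\setminus k}v_i$ has a representation on $\tau$, and by uniqueness $\sigma\setminus k\subset\tau$. Also $\tau\ne\sigma$, since $w_t$ has a negative $v_k$-coordinate in the basis $v_\sigma$. So $\tau=(\sigma\setminus k)\cup\{p\}$ with $p\notin\sigma$, i.e. $p\in P$, and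 $\tau^c=(P\setminus p)\cup k\in\epsilon$.

*Proof that good implies (UR).*

**Step 5: bases again.** If $\sum_\sigma a_kv_k=0$ with $\sigma=P^c$, then $a$, extended by $0$, equals $(f(\Lambda_k))_k$ with $f=0$ on $\Lambda_P$. By (i) $f=0$, so $a=0$ and $v_\sigma$ is a basis of $W$.

**Step 6: uniqueness, from imbrication.** Let $y,\tilde y\ge0$ represent the same vector, with supports in $P^c$ and $Q^c$, $P,Q\in\epsilon$. Then $y-\tilde y=(f(\Lambda_k))_k$ for some affine $f$. On $P$ we have $y=0$, so $f\le0$ on $\Lambda_P$; on $Q$ we have $\tilde y=0$, so $f\ge0$ on $\Lambda_Q$. Thus $f=0$ on the nonempty open set $\mathrm{int}\,\mathrm{Conv}(\Lambda_P)\cap\mathrm{int}\,\mathrm{Conv}(\Lambda_Q)$, hence $f=0$ and $y=\tilde y$.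

**Step 7: existence, from exchange.** We show that the cones cover $W$ by walking along a segment and never leaving their union. If $d=0$, then $W=0$ and $y=0$ works. Let $d\ge1$, $C_\sigma=\mathrm{cone}(v_\sigma)$ for facets $\sigma$, and $X=\bigcup_\sigma C_\sigma$, a closed set. For $\eta\in K_\epsilon$ with $|\eta|\le d-2$ let $L_\eta=\mathrm{span}(v_\eta)$; these are finitely many subspaces of dimension $\le d-2$.

Suppose $X\ne W$. The open nonempty set $W\setminus X$ contains a point $y$ lying in no $L_\eta$. Each $L_\eta+\mathbb Ry$ has dimension $\le d-1$, so we can choose $x$ in the interior of some $C_\sigma$ lying in none of them. Then the segment $[x,y]$ misses every $L_\eta$: the point $y$ does by choice, and if $(1-t)x+ty\in L_\eta$ with $0\le t<1$, then $x\in L_\eta+\mathbb Ry$, which is excluded.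

Let $z$ be the last point of $X$ on $[x,y]$; so $z\ne y$, and $z\in C_\tau$ for some facet $\tau$. The point $z$ is not interior to $C_\tau$, since otherwise the segment would stay in $X$ a little longer. So some coordinate of $z$ in the basis $v_\tau$ vanishes. Exactly one does, since otherwise $z\in L_\eta$ for some $\eta\subset\tau$ with $|\eta|\le d-2$. Thus $z=\sum_\eta z_iv_i$ with all $z_i>0$, where $\eta=\tau\setminus k$.

By (iii), applied to $\tau^c$ and $k$, there is $p\notin\tau$ such that $\tau_1=\eta\cup\{p\}$ is a facet. Write $v_p=cv_k+(\text{a combination of }v_\eta)$. Then $c\ne0$, because $v_{\tau_1}$ is a basis. If $c>0$, then for small $s>0$ the vector $z+sv_p$ has a nonnegative representation on $\tau_1$ with $p$ in its support, and another on $\tau$: its $v_k$-coordinate there is $sc>0$ and its $v_\eta$-coordinates are close to the $z_i>0$. This contradicts Step 6. So $c<0$. Now consider points near $z$. Those with nonnegative $v_k$-coordinate in the basis $v_\tau$ lie in $C_\tau$. Those with $v_k$-coordinate $-u<0$ have, in the basis $v_{\tau_1}$, $v_p$-coordinate $-u/c>0$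 and $v_\eta$-coordinates close to the $z_i$, so they lie in $C_{\tau_1}$. Hence a neighborhood of $z$ lies in $X$, against the choice of $z$. $\square$

**Remark 1 (pairwise against common intersection).** A good system $(\epsilon,\Lambda)$ is the good system of an LVM manifold if and only if the interiors of all $\mathrm{Conv}(\Lambda_P)$, $P\in\epsilon$, have a common point. If it is, the translation vector $a$ is such a point by Lemma 1. Conversely, the common interior is open, so choose $a$ in it outside the hulls of $2m$ of the points. The LVM system $\epsilon_a$ of $(\Lambda_k-a)_k$ contains $\epsilon$, and both satisfy (UR) with the same vectors $v_k$. If $\tau$ were a facet of $K_{\epsilon_a}$ but not of $K_\epsilon$, the vector $\sum_\tau v_k$ would have a representation with support in $K_\epsilon\subset K_{\epsilon_a}$. The support of this representation is not $\tau$, because $|\tau|=d$ and $\tau\notin K_\epsilon$. This contradicts uniqueness for $\epsilon_a$. So $\epsilon=\epsilon_a$.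

**Lemma 3 (realization).** Let $K$ be a complex on an $n$-element set $V$ (ghosts allowed) whose facets all have $d$ elements, with $n-d=2m+1$, $m\ge1$. Let $v_k\in\mathbb R^d$, $k\in V$, be spanning vectors with $\sum_kv_k=0$ such that every $w\in\mathbb R^d$ is uniquely $\sum y_kv_k$ with $y\ge0$, $\operatorname{supp}y\in K$. Put $\epsilon=\{\sigma^c:\sigma\text{ a facet of }K\}$. Then there is $\Lambda$ such that $(\epsilon,\Lambda)$ is a good system with $K_\epsilon=K$. One may take any $\Lambda$ for which $f\mapsto(f(\Lambda_k))_k$ maps the affine functions on $\mathbb C^m$ isomorphically onto $\ker(\mathbb R^n\to\mathbb R^d,\ y\mapsto\sum y_kv_k)$.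

*Proof.* The kernel has dimension $n-d=2m+1$ and contains $(1,\dots,1)$. Choose a basis $(1,\dots,1),f_1,\dots,f_{2m}$ of it and put $\Lambda_k=(f_1(k),\dots,f_{2m}(k))\in\mathbb R^{2m}\cong\mathbb C^m$. Then constants and coordinates map to this basis, so $f\mapsto(f(\Lambda_k))_k$ is an isomorphism onto the kernel. For any $\Lambda$ with this property the $\Lambda_k$ affinely span (the map is injective), $\mathfrak g$ is the kernel, $W=\mathbb R^d$ with the given $v_k$, and $K_\epsilon=K$. So (UR) holds and Lemma 2 applies. $\square$

## 6. The homeomorphism $N^\epsilon_\Lambda\cong Z_{K_\epsilon}/S^1$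

**Lemma 4.** For a good system, the map
$$\Phi:(\mathbb R\times\mathbb C^m)\times Z_{K_\epsilon}\to S,\qquad \Phi(\rho,T,\zeta)=(e^{\rho+\langle\Lambda_k,T\rangle}\zeta_k)_k,$$
is a homeomorphism. Hence $N^\epsilon_\Lambda\cong Z_{K_\epsilon}/S^1$ (diagonal $S^1$), and its homeomorphism type depends only on $(n,m,\epsilon)$. If $k_0$ is a ghost, then $N^\epsilon_\Lambda\cong Z_{K'}$, where $K'$ is $K_\epsilon$ regarded as a complex on $V\setminus\{k_0\}$.

*Proof.* By (1), $\Phi$ takes values in $S$: the zeros of $\zeta$ form a subset of $\{|\zeta_k|<1\}\in K_\epsilon$.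

**Step 1: reduce bijectivity to a statement about affine functions.** The functions $f(\lambda)=\rho+\mathrm{Re}\langle\lambda,T\rangle$ are exactly the affine functions on $\mathbb C^m$, each from a unique $(\rho,T)$. If $z=\Phi(\rho,T,\zeta)$, then $\zeta$ is determined by $z$ and $(\rho,T)$, and $|\zeta_k|=|z_k|e^{-f(\Lambda_k)}$. Membership in $Z_{K_\epsilon}$ only concerns the moduli. So bijectivity says: given $z\in S$, put $I=\{k:z_k=0\}\in K_\epsilon$ and $u_k=-\log|z_k|$ for $k\notin I$; then there is a unique affine $f$ such that
$$y_k:=u_k+f(\Lambda_k)\ge0\ \ (k\notin I),\qquad I\cup\{k\notin I:y_k>0\}\in K_\epsilon. \tag{4}$$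

**Step 2: existence of $f$.** Zero coordinates correspond to $u_k=+\infty$, so we approximate. Let $w_s=\sum_{k\notin I}u_kv_k+s\sum_{k\in I}v_k$. By (UR), along some sequence $s\to\infty$ the $w_s$ lie in one cone $C_\tau$, $\tau$ a facet. Since $C_\tau$ is closed, $w_s/s\to\sum_Iv_k\in C_\tau$, so $I\subset\tau$ by uniqueness. For one such $s$ write $w_s=\sum_\tau y_kv_k$ with $y\ge0$ and $y_k=0$ off $\tau$. The vector with entries $y_k-u_k$ ($k\notin I$) and $y_k-s$ ($k\in I$) lies in $\mathfrak g$ by (3), so it is $(f(\Lambda_k))_k$. This $f$ satisfies (4): $y_k=u_k+f(\Lambda_k)\ge0$ for $k\notin I$, and the set in (4) is contained in $\tau$.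

**Step 3: uniqueness of $f$.** Let $f,\tilde f$ both satisfy (4), with $y,\tilde y$, and put $h=f-\tilde f$. Then $y_k-\tilde y_k=h(\Lambda_k)$ for $k\notin I$. For $k\in I$ set $y_k=\max(h(\Lambda_k),0)$ and $\tilde y_k=\max(-h(\Lambda_k),0)$. Now $y,\tilde y\ge0$ have supports in $K_\epsilon$ by (4), and $y-\tilde y=(h(\Lambda_k))_k\in\mathfrak g$. By (UR) $y=\tilde y$, so $h$ vanishes at all $\Lambda_k$ and $h=0$.

**Step 4: continuity of $\Phi^{-1}$.** Let $z^{(j)}\to z$ in $S$, with $z^{(j)}=\Phi(\rho_j,T_j,\zeta_j)$, and let $f_j$ be the affine function of $(\rho_j,T_j)$, so $|\zeta_{j,k}|=|z_k^{(j)}|e^{-f_j(\Lambda_k)}$. Fix a norm on affine functions. If $(f_j)$ is bounded along a subsequence, compactness of $Z_{K_\epsilon}$ gives a further subsequence along which $(f_j,\zeta_j)$ converges. By continuity and bijectivity of $\Phi$ the limit is $\Phi^{-1}(z)$. So, if no subsequence has $|f_j|\to\infty$, every subsequence has a further subsequence along which $\Phi^{-1}(z^{(j)})\to\Phi^{-1}(z)$, and continuity follows.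

Suppose $|f_j|\to\infty$ along a subsequence. Refine it so that $f_j/|f_j|\to g\ne0$ and $\{k:|\zeta_{j,k}|<1\}\subset\tau$ for a fixed facet $\tau$. Let $I=\{k:z_k=0\}$. If $g(\Lambda_k)>0$, then $f_j(\Lambda_k)\to+\infty$, so $\zeta_{j,k}\to0$ and $k\in\tau$. If $g(\Lambda_k)<0$, then $k\in I$, because otherwise $|\zeta_{j,k}|\to\infty$. With $a_k=g(\Lambda_k)$ we get $\sum a_k^+v_k=\sum a_k^-v_k$, with supports in $\tau$ and in $I$, both faces of $K_\epsilon$. By (UR) $a^+=a^-$, so $a=0$ and $g=0$, a contradiction.

**Step 5: pass to the quotient.** Under $\Phi$, translation by $\mathbb R\times\mathbb C^m$ corresponds to the action on $S$ of the positive scalars and of $\mathbb C^m$, and scalars in $S^1$ act on $\zeta$. Since $N^\epsilon_\Lambda=S/(\mathbb C^*\times\mathbb C^m)$, it is $Z_{K_\epsilon}/S^1$. If $k_0$ is a ghost, then $|z_{k_0}|=1$ on $Z_{K_\epsilon}$, so $Z_{K_\epsilon}=S^1\times Z_{K'}$. The $S^1$-invariant map $z\mapsto z_{k_0}^{-1}(z_k)_{k\ne k_0}$ induces a homeomorphism $Z_{K_\epsilon}/S^1\to Z_{K'}$ with inverse $\zeta\mapsto[(1,\zeta)]$. $\square$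

**Example 8.** In Example 1 the index $1$ is a ghost, and $Z_{K'}=S^1\times S^3$ by Example 5, so $N\cong S^1\times S^3$. For $n=2m+2$, Section 4 says $K_\epsilon$ has two vertices and $2m$ ghosts, so $N\cong S^3\times(S^1)^{2m-1}$.

## 7. Polytopal complexes give LVM manifolds: proof of Theorem 2(c)

Lemma 4 lets us change $\Lambda$ freely as long as $\epsilon$ is fixed and the system stays good. If $K_\epsilon$ comes from a polytope, this freedom is enough to reach LVM form.

Let $(\epsilon,\Lambda)$ be a good system and $V$ the set of non-ghosts. Suppose $K_\epsilon$ on $V$ is the boundary complex of a simplicial $d$-polytope $\mathcal P\subset\mathbb R^d$ with $0\in\mathrm{int}\,\mathcal P$ and vertices $w_k$, $k\in V$. (For $d=0$, $V=\emptyset$ and $K_\epsilon=\{\emptyset\}$.)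

**Step 1: replace $\Lambda$.** We build a good $(\epsilon,\Lambda')$ from $\mathcal P$. Since $0$ is interior, there are $c_k>0$ with $\sum_Vc_kw_k=0$. Let $v_k=c_kw_k$ for $k\in V$ and $v_k=0$ for ghosts. These vectors span and have sum $0$. They have the unique representation property. Indeed, a nonzero nonnegative combination of the $v_k$ over a face, divided by the sum of its $w$-coefficients, is a point of $\partial\mathcal P$. So $0$ has only the zero representation. If $w\ne0$, its ray meets $\partial\mathcal P$ in exactly one point, which lies in the relative interior of exactly one proper face, a simplex, and has unique barycentric coordinates there. By Lemma 3 there is $\Lambda'$ with $(\epsilon,\Lambda')$ good and with $\mathfrak g'=\ker(y\mapsto\sum y_kv_k)$, where $\mathfrak g'$ is the space $\mathfrak g$ of $\Lambda'$. By Lemma 4, $N^\epsilon_\Lambda\cong N^\epsilon_{\Lambda'}$.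

**Step 2: the candidate for $a$.** Let $b_k=c_k$ for $k\in V$, $b_k=1$ for ghosts, $B=\sum b_k$ and $a=B^{-1}\sum b_k\Lambda_k'$. The orthogonal complement of a kernel is the row space, so
$$\mathfrak g'^\perp=\{(\ell(v_k))_k:\ell\in(\mathbb R^d)^*\}. \tag{5}$$
Recall also that $\mathfrak g'$ is spanned by the constant vector and the real coordinates of $\Lambda'$.

**Step 3: if $P\in\epsilon$, then $a\in\mathrm{Conv}(\Lambda'_P)$.** Let $\ell$ be the linear form equal to $1$ on the facet of $\mathcal P$ with vertex set $P^c$ ($\ell=0$ if $d=0$), so $\ell(w_k)<1$ for $k\in V\cap P$. Put $\mu_k=b_k-\ell(v_k)$. For $k\in P^c$, $\mu_k=c_k(1-\ell(w_k))=0$. For $k\in V\cap P$ the same expression is positive. For ghosts, all of which are in $P$, $\mu_k=1$. Since $b-\mu\in\mathfrak g'^\perp$, pairing with constants and coordinates gives $\sum_P\mu_k=B$ and $\sum_P\mu_k\Lambda'_k=Ba$. So $a$ is a convex combination of $\Lambda'_P$.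

**Step 4: conversely, $a$ lies in no other small hull.** Let $a=\sum\nu_k\Lambda_k'$ with $\nu\ge0$, $\sum\nu_k=1$, $R=\operatorname{supp}\nu$, $|R|\le2m+1$. Then $b-B\nu$ is orthogonal to constants and coordinates, so by (5) $b_k-\ell(v_k)=B\nu_k$ for some $\ell$. For ghosts this says $B\nu_k=1$, so they lie in $R$. For $k\in V$ it says $c_k(1-\ell(w_k))=B\nu_k$, so $\ell(w_k)\le1$ with equality iff $k\notin R$. Thus $R^c$, if nonempty, is the vertex set of the face of $\mathcal P$ cut out by $\ell=1$, a proper face because $\ell(0)=0$. In any case $|R^c|\le d$, i.e. $|R|\ge n-d=2m+1$. Hence $|R|=2m+1$, $R^c$ is a facet (it is $\emptyset$ if $d=0$), and $R\in\epsilon$.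

So $a$ is in no hull of $2m$ of the $\Lambda_k'$. If $|P|=2m+1$ and $a\in\mathrm{Conv}(\Lambda_P')$, the support $R\subset P$ has $2m+1$ elements, so $P=R\in\epsilon$. With Step 3, $\epsilon=\{P:|P|=2m+1,\ a\in\mathrm{Conv}(\Lambda'_P)\}$. The Siegel condition for $(\Lambda_k'-a)_k$ holds since $\epsilon\ne\emptyset$. So $(\epsilon,(\Lambda'_k-a)_k)$ is of LVM form, and $N^\epsilon_\Lambda\cong N^\epsilon_{\Lambda'}$ is homeomorphic to an LVM manifold with the same $\epsilon$.

**Step 5: the listed cases.** We show that $K_\epsilon$ is polytopal in each of them. For $d\ge1$ the map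
$$\sum t_kk\ \mapsto\ \sum t_kv_k\Big/\Big\|\sum t_kv_k\Big\|$$
from the geometric realization $|K_\epsilon|$ to $S^{d-1}$ (with the $v_k$ of the given good system and any norm on $W$ coming from an inner product) is a homeomorphism. It is defined since by (UR) $0$ has only the zero representation. It is onto by existence. If two points have the same image, then $t=\lambda\tilde t$ with $\lambda>0$ by uniqueness, and $\lambda=1$ since both sum to $1$. A continuous bijection from a compact space to a Hausdorff one is a homeomorphism. So $K_\epsilon$ on its non-ghosts is a simplicial $(d-1)$-sphere.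

For $d=0$ the complex is $\{\emptyset\}$; for $d=1$ it is two points, the boundary of a segment; for $d=2$ it is a cycle, the boundary of a polygon; for $d=3$ use Steinitz's theorem. If $m=1$, then $K_\epsilon$ has at most $n=d+3$ vertices and is polytopal by Mani's theorem. Finally $\dim_{\mathbb C}N=n-1-m=d+m$, so dimension $\le5$ forces $d\le3$ or $m=1$. This proves Theorem 2(c). $\blacksquare$

## 8. From complexes to rings: the missing marking

By Section 7 we must look at good systems whose sphere $K_\epsilon$ is not polytopal. The sensible first plan is to take one such $K_\epsilon$ and show that its manifold differs from all LVM manifolds. Here is the point where this stops. Lemma 4 goes from $K_\epsilon$ to the manifold. A homeomorphism between $N$ and an LVM manifold $N'$ gives an isomorphism of cohomology rings, but no map between $K_\epsilon$ and the complex of $N'$. The latter may even live on another number of vertices with another $m'$. Nothing proved so far recovers the complex from the ring.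

In the family $K_F$ of Theorem 1 one can see exactly what gets lost. We shall produce classes $x_1,\dots,x_q\in H^3(N_F)$ such that, for $A\subset[q]$ with $|A|=r$,
$$\prod_{i\in A}x_i\ne0\iff A\in F .$$
So the ring together with the marked classes $x_1,\dots,x_q$ determines $F$. The ring alone does not: if $\pi$ is a permutation of $[q]$, relabeling $i\mapsto\pi(i)$, $i'\mapsto\pi(i)'$ carries $\mathrm{Bier}(K_F)$ to $\mathrm{Bier}(K_{\pi F})$, so $N_F\cong N_{\pi F}$. An abstract ring isomorphism has no reason to preserve the marking.

The way around is to count markings instead of controlling them. A marking is a $q$-tuple in $H^3$. If $\dim H^3$ is polynomial in $r$, there are only $2^{\mathrm{poly}(r)}$ markings, so each ring comes from at most $2^{\mathrm{poly}(r)}$ sets $F$. There are $2^{\binom{2r+1}r}$ sets $F$. And LVM manifolds are few: their $\epsilon$ is given by sign patterns of determinants, of which there are only $2^{O(D^3)}$. The three counts are incompatible with every $N_F$ having the ring of an LVM manifold. The next sections carry out the three counts.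

## 9. Degree three cohomology of $Z_K$

**Lemma 5.** Let $K$ be a complex on a set $V$ of size $N\ge6$. Then $\dim H^3(Z_K;\mathbb F_2)\le N^3/4$.

*Proof.* Give $\mathbb D$ the cell structure with one cell in each of the dimensions $0,1,2$. Then $Z_K=\bigcup_{\sigma\in K}\mathbb D^\sigma\times(S^1)^{V\setminus\sigma}$ is a subcomplex of $\mathbb D^V$. A three-cell of $\mathbb D^V$ is a product with one $2$-cell and one $1$-cell, or with three $1$-cells, so their number is
$$N(N-1)+\binom N3=\frac{N(N-1)(N+4)}6 .$$
This is at most $N^3/4$ iff $2(N^2+3N-4)\le3N^2$, i.e. $(N-2)(N-4)\ge0$, which holds for $N\ge6$. $\square$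

**Lemma 6.** Let $K$ be a complex on a set containing disjoint pairs $\{i,i'\}\notin K$, $i=1,\dots,q$. Let
$$\pi_i:Z_K\to\{(a,b)\in\mathbb D\times\mathbb D:\max(|a|,|b|)=1\}\cong S^3,\qquad z\mapsto(z_i,z_{i'}),$$
and $x_i=\pi_i^*[S^3]\in H^3(Z_K;\mathbb F_2)$, where $[S^3]$ is the generator of $H^3(S^3)$. For nonempty $A\subset[q]$, $\prod_{i\in A}x_i\ne0$ iff $\sigma\cup\tau'\in K$ for all decompositions $A=\sigma\sqcup\tau$.

*Proof.* The map $\pi_i$ is well defined because $\{i,i'\}\notin K$ prevents $|z_i|,|z_{i'}|$ from both being $<1$. Let $\pi_A=(\pi_i)_{i\in A}:Z_K\to(S^3)^A$. Then $\prod_Ax_i=\pi_A^*(\text{top class})$.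

Suppose all the sets $\sigma\cup\tau'$ are faces. Extend a point of $(S^3)^A$ by $1$ in all other coordinates. For each $i\in A$ at most one of the coordinates $i,i'$ has modulus $<1$, so the set of coordinates of modulus $<1$ lies in some $\sigma\cup\tau'$ and is a face. The extended point is in $Z_K$. So $\pi_A$ has a section, $\pi_A^*$ is injective, and the product is nonzero.

Suppose some $\sigma\cup\tau'\notin K$. The point of $(S^3)^A$ with coordinates $0$ on $\sigma\cup\tau'$ and $1$ on the rest is not in the image of $\pi_A$, since a preimage would have modulus $<1$ on a non-face. So $\pi_A^*$ factors through $H^{3|A|}((S^3)^A\setminus\mathrm{pt};\mathbb F_2)=0$, and the product is zero. $\square$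

## 10. Fans of Bier spheres and the manifolds $N_F$

**Lemma 7.** Let $K$ be a complex on $[q]$ with $[q]\notin K$. In $W_0=\mathbb R^q/\mathbb R(1,\dots,1)$ let $v_i=\bar{\mathbf e}_i$, $v_{i'}=-\bar{\mathbf e}_i$. Every $x\in W_0$ is uniquely a nonnegative combination of the $v$'s with support in $\mathrm{Bier}(K)$.

*Proof.* The plan is to turn a representation into the choice of a single number $c$. Let $X\in\mathbb R^q$ represent $x$. A representation $x=\sum_\sigma y_iv_i+\sum_\tau y_{i'}v_{i'}$ with positive coefficients and $\sigma\cap\tau=\emptyset$ is the same as a number $c$ with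
$$X-c(1,\dots,1)=\sum_\sigma y_i\mathbf e_i-\sum_\tau y_{i'}\mathbf e_i .$$
Thus $\sigma=\{i:X_i>c\}$, $\tau=\{i:X_i<c\}$, $[q]\setminus\tau=\{i:X_i\ge c\}$, and $c$ determines everything. The support is a face iff
$$\{X_i>c\}\in K\quad\text{and}\quad\{X_i\ge c\}\notin K. \tag{6}$$
As $c$ decreases from $+\infty$ to $-\infty$, the set $\{X_i\ge c\}$ grows from $\emptyset\in K$ to $[q]\notin K$. It changes only at the values $c=X_i$, and the new indices are present at $c=X_i$ itself. So $c^*=\max\{c:\{X_i\ge c\}\notin K\}$ exists. It satisfies (6), because $\{X_i>c^*\}=\{X_i\ge c\}\in K$ for $c$ slightly larger than $c^*$. If $c>c^*$, then $\{X_i\ge c\}\in K$. If $c<c^*$, then $\{X_i>c\}\supset\{X_i\ge c^*\}\notin K$. In both cases (6) fails, so $c^*$ is the only solution. $\square$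

**Example 9.** Let $q=3$, $X=(5,2,0)$. For $K=\{\emptyset,\{1\}\}$ we find $c^*=2$, and $X-2(1,1,1)=(3,0,-2)$ gives $x=3v_1+2v_{3'}$, supported on the edge $13'$ of the square. For $K=\{\emptyset\}$ we find $c^*=5$, and $x=3v_{2'}+5v_{3'}$.

**The manifolds $N_F$.** Let $q=2r+1$, $r\ge2$, and $K_F$ as in Theorem 1. This is a complex with $[q]\notin K_F$. Add one ghost index $0$ with $v_0=0$ to $\mathrm{Bier}(K_F)$. The $v$'s span $W_0$, $\sum v_k=0$ since $v_i+v_{i'}=0$, and the unique representation property persists because $0$ is never in a support. Here $n=2q+1$, $d=q-1$, and $n-d=q+2=2m+1$ with $m=r+1$.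

We check that the $\Lambda$ of Theorem 1 is allowed in Lemma 3. For affine $f$ on $\mathbb R^{q+1}$, the difference $f(\Lambda_i)-f(\Lambda_{i'})$ is the coefficient of the last coordinate, so it is a constant $\kappa$ independent of $i$. Hence $\sum_kf(\Lambda_k)v_k=\sum_i\kappa\,\bar{\mathbf e}_i=0$, and $(f(\Lambda_k))_k\in\ker(\mathbb R^n\to W_0)$. The points $0$, $(\mathbf e_i,0)$, $(\mathbf e_i,1)$ affinely span $\mathbb R^{q+1}$, so these vectors form a space of dimension $q+2$, which is the dimension $n-d$ of the kernel. So they fill the kernel. By (2), the complements of the facets $\sigma\cup([q]\setminus(\sigma\cup j))'$ are exactly the elements of $\epsilon_F$. By Lemmas 3 and 7, $(\epsilon_F,\Lambda)$ is a good system. By Lemma 4,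
$$N_F:=N^{\epsilon_F}_\Lambda\cong Z_{\mathrm{Bier}(K_F)},\qquad\dim_{\mathbb C}N_F=n-1-m=3r+1 .$$

**The manifolds $N_F^{j,l}$.** To reach all dimensions we multiply by spheres. Let $j,l\ge0$. Give $\partial\Delta^j$ the images of the standard basis in $\mathbb R^{j+1}/\mathbb R(1,\dots,1)$. They span, they have sum $0$, and each vector has a unique representative with minimal coordinate $0$, which is exactly the unique representation property. (For $j=0$ the space is $0$ and the only vertex is a ghost.) The property passes to joins of complexes with direct sums of spaces, componentwise. Apply Lemma 3 to $\mathrm{Bier}(K_F)*\partial\Delta^j*\partial\Delta^l$ with one extra ghost with vector $0$. Here $n=2q+j+l+3$, $d=q-1+j+l$, $n-d=q+4=2m+1$ with $m=r+2$. By Lemma 4 and Example 5,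
$$N_F^{j,l}\cong Z_{\mathrm{Bier}(K_F)}\times S^{2j+1}\times S^{2l+1},\qquad\dim_{\mathbb C}=n-1-m=3r+1+s,\quad s=j+l+1 .$$
For uniformity write $s=0$ for $N_F$. In all cases the manifold is $Z_{K'}$ with $K'$ on $N\le4r+3+s$ vertices: $N=4r+2$ for $s=0$, and $N=2q+j+l+2=4r+3+s$ otherwise.

## 11. Few sets $F$ for each ring

**Lemma 8.** Fix $r\ge2$ and the type ($s=0$, or $(j,l)$). For each graded ring $R$, at most $2^{(2r+1)(4r+3+s)^3/4}$ sets $F$ give a manifold whose graded $\mathbb F_2$-cohomology ring is isomorphic to $R$.

*Proof.*

**Step 1: products of the $x_i$ read off $F$.** Let $A\subset[q]$, $|A|=r$, $A=\sigma\sqcup\tau$. Since $|[q]\setminus\tau|\ge2r+1-r=r+1$, the set $[q]\setminus\tau$ is not in $K_F$. So $\sigma\cup\tau'$ is a face of $\mathrm{Bier}(K_F)$, equivalently of $K'$, iff $\sigma\in K_F$. This is automatic for $\sigma\ne A$, since then $|\sigma|<r$, and for $\sigma=A$ it holds iff $A\in F$. The pairs $\{i,i'\}$ are non-faces of $K'$, so Lemma 6 gives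
$$\prod_{i\in A}x_i\ne0\iff A\in F. \tag{7}$$

**Step 2: count the possible markings in $R$.** If no $F$ gives $R$ there is nothing to prove. For each $F$ in question choose a graded ring isomorphism $\varphi_F$ onto $R$. By (7), $A\in F$ iff $\prod_{i\in A}\varphi_F(x_i)\ne0$ in $R$. So the tuple $(\varphi_F(x_1),\dots,\varphi_F(x_q))\in(R^3)^q$ determines $F$, where $R^3$ is the degree $3$ part of $R$. By Lemma 5, $|R^3|\le2^{N^3/4}\le2^{(4r+3+s)^3/4}$ (and $N\ge4r+2\ge10$). The number of tuples is at most $2^{(2r+1)(4r+3+s)^3/4}$. $\square$

The choice $q=2r+1$ is what makes (7) clean. With $q=2r$ and $\tau=A$ we would have $|[q]\setminus\tau|=r$, and the extra condition $[q]\setminus A\notin F$ would enter. Odd $q$ also makes $q+2=2m+1$ solvable with one added ghost. For $r=1$, (7) says $x_i\ne0$ iff $\{i\}\in F$. In Example 6 the number of unprimed vertices that are not ghosts is indeed $|F|$.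

## 12. Few LVM manifolds

**Lemma 9.** There are at most $2^{a(D)}$ homeomorphism types of LVM manifolds of complex dimension $D$.

*Proof.*

**Step 1: reduce to counting $\epsilon$.** LVM data give good systems by Lemma 1, so by Lemma 4 it suffices to count triples $(n,m,\epsilon)$ with $n-1-m=D$. From $n>2m$ we get $1\le m\le D$ and $n\le2D+1$. Fix $m$, hence $n=D+1+m$.

**Step 2: make $\Lambda$ generic without changing $\epsilon$.** The set of weakly hyperbolic $\Lambda$ is open, and on it $\epsilon$ is locally constant. Indeed if $0\in\mathrm{Conv}(\Lambda_P)$, then by Lemma 1 $0$ is interior to a nondegenerate simplex, which is an open condition, and $0\notin\mathrm{Conv}(\Lambda_P)$ is open too. Each real determinant $\det(\Lambda_{k_1},\dots,\Lambda_{k_{2m}})$, $k_1<\dots<k_{2m}$, is a nonzero polynomial in the coordinates of $\Lambda$. So after a small perturbation of $\Lambda$ all of them are nonzero, and $\epsilon$ is unchanged.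

**Step 3: read $\epsilon$ from signs.** For $P=\{p_0<\dots<p_{2m}\}$ the only linear relation among $\Lambda_P$, up to scale, is $\sum_i(-1)^i\Delta_i\Lambda_{p_i}=0$, where $\Delta_i$ is the determinant omitting $p_i$. It is a relation by Cramer's rule, and the only one because any $2m$ of these vectors are independent. So $P\in\epsilon$ iff the nonzero numbers $(-1)^i\Delta_i$ all have the same sign. Hence $\epsilon$ depends only on the connected component of $\{G\ne0\}\subset\mathbb R^v$ containing $\Lambda$. Here $v=2mn$ and $G$ is the product of all these determinants, of degree $\delta=2m\binom n{2m}$.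

**Step 4: count components.** The set $\{G\ne0\}$ is homeomorphic to the real algebraic set $\{(x,t)\in\mathbb R^{v+1}:tG(x)=1\}$, given by one equation of degree $\delta+1$. By Milnor's theorem with $k=\delta+1$, $M=v+1$, it has at most
$$(\delta+1)(2\delta+1)^v\le(2\delta+1)^{v+1}$$
components. Since $2m\ge2$, $\binom n{2m}\le2^n-1$, so
$$2\delta+1\le4m(2^n-1)+1\le4m\cdot2^n\le4D\cdot2^{2D+1}\le2^{3D+3},$$
using $D\le2^D$. Also $v+1\le2D(2D+1)+1\le(2D+1)^2$. So for each $m$ there are at most $2^{(3D+3)(2D+1)^2}$ possible $\epsilon$. Summing over $m\le D$, with $D\le2^D$, gives at most $2^{D+(3D+3)(2D+1)^2}=2^{a(D)}$. $\square$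

## 13. Comparing the counts: proofs of Theorem 1 and Theorem 2(a), (b)

**A numerical inequality.** For $r\ge11$, $0\le s\le2$, and for $r\ge12$, $0\le s\le5$:
$$\binom{2r+1}r>\tfrac14(2r+1)(4r+3+s)^3+a(3r+1+s). \tag{8}$$

*Proof.* The right side increases with $s$, so we start from the largest $s$. For $r=11$, $s=2$:
$$\tfrac{23\cdot49^3}4+a(36)=676481.75+(36+111\cdot73^2)=676481.75+591555<1352078=\tbinom{23}{11}.$$
For $r=12$, $s=5$:
$$\tfrac{25\cdot56^3}4+a(42)=1097600+(42+129\cdot85^2)=1097600+932067<5200300=\tbinom{25}{12}.$$
Let $r\to r+1$ with $s$ fixed. The left side is multiplied by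
$$\frac{(2r+3)(2r+2)}{(r+1)(r+2)}=\frac{2(2r+3)}{r+2}=4-\frac2{r+2}>3.$$
With $D=3r+1+s\ge34$, the factors $2r+1$, $4r+3+s$, $D$, $3D+3$, $2D+1$ are multiplied by at most $\frac{25}{23}$, $\frac{51}{47}$, $\frac{37}{34}$, $\frac{114}{105}$, $\frac{75}{69}$ respectively, all less than $1.09$. Each term on the right is a constant times a product of at most four such factors, so the right side is multiplied by at most $1.09^4<2$. Induction on $r$ gives (8). $\square$

**Proof of Theorem 1.** The good systems were established in Section 10.

**Step 1: rings force equal dimension.** We show that only LVM manifolds of dimension $3r+1$ matter. LVM and LVMB manifolds are closed manifolds, so the highest nonzero degree of the graded ring is the real dimension. They are also connected: $S$ is the complement in $\mathbb C^n$ of finitely many proper complex subspaces. The complex line through two points of $S$ meets each of these in at most one point, and a complex line minus finitely many points is path connected. So if $N_F$ and an LVM manifold have isomorphic graded rings, both have complex dimension $D=3r+1$.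

**Step 2: multiply the counts.** By Lemma 9 at most $2^{a(3r+1)}$ rings arise from LVM manifolds of this dimension. By Lemma 8 with $s=0$, each of them is the ring of $N_F$ for at most $2^{(2r+1)(4r+3)^3/4}$ sets $F$. So at most $2^{(2r+1)(4r+3)^3/4+a(3r+1)}$ sets $F$ give the ring of some LVM manifold, and by (8) this is less than $2^{\binom{2r+1}r}$. Hence some $F$ gives a manifold $N_F$ whose ring is not that of any LVM manifold, for any $m',n',\Lambda'$. In fact the difference of the two sides of (8) tends to infinity with $r$, so this is so for all but a proportion of the $F$ tending to $0$.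

**Step 3: answer the Problem.** Such an $N_F$ is not homotopy equivalent, and so not homeomorphic, to any LVM manifold. If $(\epsilon_F,\Lambda)$ were the good system of an LVM manifold, $N_F$ would itself be an LVM manifold, since translation does not change the quotient; so it is not. For $r=11$ we have $q=23$, $m=12$, $n=47$, $\dim_{\mathbb C}=34$. $\blacksquare$

**Proof of Theorem 2(a).**

**Step 1: all dimensions.** Fix a type and $r$ for which (8) holds. Exactly as above, Lemma 8 for this $s$, Lemma 9 for $D=3r+1+s$ and (8) give an $F$ for which the ring of $N_F$ or $N_F^{j,l}$ is not that of any LVM manifold. For $D\ge34$ write $D=3r+1+s$ with $s\in\{0,1,2\}$, $r\ge11$, and use $N_F$, $N_F^{0,0}$, $N_F^{0,1}$ for $s=0,1,2$. For $D\ge40$ write $D=3r+1+s$ with $s\in\{0,4,5\}$. The three values cover the residues modulo $3$, and $r\ge12$ because $40=3\cdot13+1$, $41=3\cdot12+1+4$, $42=3\cdot12+1+5$. Use $N_F$, $N_F^{1,2}$, $N_F^{1,3}$.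

**Step 2: the last manifolds are $2$-connected.** The spheres involved are $S^3,S^5,S^7$, so it suffices to show that $Z=Z_{\mathrm{Bier}(K_F)}\cong N_F$ is $2$-connected. It is connected. The complex $\mathrm{Bier}(K_F)$ has no ghosts: $\{i\}\in K_F$ since $r\ge2$, and $[q]\setminus\{i\}\notin K_F$. By Lemma 4 applied to $(\epsilon_F,\Lambda)$, $S\cong\mathbb R^{2m+1}\times S^1\times Z$. On the other hand, by (1), $S=\mathbb C^*\times U$, where $U\subset\mathbb C^{2q}$ is the complement of the finitely many coordinate subspaces $\{z_k=0,\ k\in\eta\}$, $\eta\notin\mathrm{Bier}(K_F)$. Each has complex codimension $|\eta|\ge2$, because there are no ghosts.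

We claim $\pi_i(U)=0$ for $i=1,2$. A map from the $i$-sphere to the open set $U$ is homotopic in $U$ to a smooth map $\phi$. For each subspace $L$ removed, the smooth map $L\times\mathbb R\times S^i\to\mathbb C^{2q}$, $(\ell,u,x)\mapsto\ell-u\phi(x)$, has source of dimension at most $(4q-4)+1+2<4q$, so its image has measure zero. Choose $p$ outside all these images. If $(1-t)p+t\phi(x)\in L$ with $0\le t<1$, then $p\in L-\frac t{1-t}\phi(x)$, which is excluded; and $\phi(x)\in U$. So the straight cone from $p$ stays in $U$, and $\phi$ is null-homotopic.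

Hence $\pi_2(Z)\cong\pi_2(S)=0$, and $\mathbb Z\times\pi_1(Z)\cong\pi_1(S)\cong\mathbb Z$. So $\pi_1(Z)$ is isomorphic to a subgroup of $\mathbb Z$. If it were nontrivial, we would have $\mathbb Z\times\pi_1(Z)\cong\mathbb Z^2\not\cong\mathbb Z$. So $\pi_1(Z)=0$. $\blacksquare$

**Proof of Theorem 2(b).** The LVM bound is Lemma 9, and $a(D)=O(D^3)$.

**Step 1: lower bound for LVMB rings.** Let $D=3r+1+s\ge34$ with $s\in\{0,1,2\}$, and put $E=\frac14(2r+1)(4r+3+s)^3$. By Lemma 8, applied to the type used in the first part of (a), there are at least $2^{\binom{2r+1}r-E}$ ring types of LVMB manifolds in dimension $D$. For $r=11$ we have $E\le676481.75<0.501\binom{23}{11}$. When $r$ grows by one, $E$ is multiplied by less than $2$ and the binomial coefficient by more than $3$, so $E<0.501\binom{2r+1}r$ for all $r\ge11$. Moreover $\binom{2r+1}r=\prod_{i=1}^r\frac{r+1+i}i\ge2^r$. Hence $\binom{2r+1}r-E>\frac14\cdot2^r=2^{r-2}$. Since $r\ge(D-3)/3$, there are at least $2^{2^{(D-9)/3}}$ ring types, hence at least as many homotopy types and homeomorphism types.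

**Step 2: upper bound for homeomorphism types.** By Lemma 4 the homeomorphism type depends only on $(n,m,\epsilon)$, with $1\le m\le D$ and $n=D+1+m\le2D+1$. For each $m$ there are at most $2^{2^n}$ sets of subsets of an $n$-element set, so there are at most $D\cdot2^{2^{2D+1}}\le2^{2^{2D+2}}$ homeomorphism types, hence at most as many homotopy types and ring types. Together the two steps give $2^{2^{\Theta(D)}}$. $\blacksquare$

The existence proof counts within the explicit family $(\epsilon_F,\Lambda)$ and does not single out a particular $F$. With Theorem 2(c) covering dimensions $\le5$ and Theorem 2(a) covering $D\ge34$, whether examples exist in complex dimensions $6\le D\le33$ is not settled by this argument.
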